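\title{Necks of infinite length for $\alpha$-harmonic maps in a fixed homotopy class}

\begin{abstract}
Let $u_\alpha$ be $\alpha$-harmonic maps from a closed surface, $\alpha\to1$, with bounded energy. Suppose that they lie in one homotopy class and satisfy the energy identity. Must the necks that join the bubbles to the weak limit have finite length? We show that the answer is no. Every closed connected manifold of dimension at least three carries a metric for which there are null-homotopic $\alpha$-harmonic spheres with one bubble at each blow-up point, with the energy identity, and with a neck containing geodesic arcs of unbounded length. These maps are even $C^0$-local minimizers of the $\alpha$-energy. By contrast, for global minimizers in their homotopy classes, with finite $\pi_1$ of the target and one bubble, the neck length is bounded by the diameter of the universal cover.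
\end{abstract}


\section{The question and the answer}

\subsection{Setting}
Let $(M,g)$ be a smooth closed Riemann surface and let $(N,h)\subset\mathbb R^K$ be a smooth closed Riemannian manifold of dimension $n$, isometrically embedded. For $\alpha>1$ and $\Omega\subset M$ put
\[
E_\alpha(u,\Omega)=\int_\Omega(1+|\nabla u|^2)^\alpha\,dV_g,\qquad E(u,\Omega)=\int_\Omega|\nabla u|^2\,dV_g ,
\]
and $E_\alpha(u)=E_\alpha(u,M)$, $E(u)=E(u,M)$. Critical points of $E_\alpha$ are called \emph{$\alpha$-harmonic maps}. In dimension two the Dirichlet energy $E$ is conformally invariant, so a map can be concentrated on a disc of radius $\lambda\to0$ at no cost. The exponent $\alpha$ puts a price on this: concentration at scale $\lambda$ multiplies the energy by about $\lambda^{2-2\alpha}$. As $\alpha\to1$ the price disappears, and the question is what remains of it in the limit.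

Fix a sequence $\alpha_k\to1$ and $\alpha_k$-harmonic maps $u_k:M\to N$ with $E_{\alpha_k}(u_k)\le C$. After passing to a subsequence, $u_k\rightharpoonup u_0$ weakly in $W^{1,2}$, and $u_k\to u_0$ smoothly away from finitely many \emph{blow-up points}. Let $x_1$ be the only blow-up point in $B_\sigma(x_1)$, and use local coordinates with origin $x_1$. After passing to a further subsequence there are $n_0\ge1$ \emph{bubbles}: sequences $x_k^i\to0$, $\lambda_k^i\to0$ $(1\le i\le n_0)$ with $u_k(x_k^i+\lambda^i_kx)\to v^i$ locally on $\mathbb R^2$ away from finitely many points, where $v^i$ extends to a nonconstant harmonic map $S^2\to N$.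

The \emph{necks} are the annular regions between these scales. For $n_0=1$ the neck is $D_\delta(x_k^1)\setminus D_{R\lambda_k^1}(x_k^1)$, where $D_r(x)$ is a coordinate disc, considered in the limit $k\to\infty$, then $R\to\infty$, $\delta\to0$; for several bubbles one takes the analogous annuli between consecutive levels of the bubble tree. A neck \emph{consists of geodesics} if in this iterated limit, along a subsequence, its images converge to geodesics in $N$; these join $u_0(B_\sigma(x_1))$ to the bubbles and the bubbles to one another. It contains a geodesic of \emph{infinite length} if its images contain geodesic arcs of unbounded length. A neck that shrinks to a point has length zero.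

Two numbers measure what happens at a bubble. Let
\[
\mu_i=\liminf_{k\to\infty}(\lambda_k^i)^{2-2\alpha_k}.
\]
Li and Wang \cite{LW} show that along a subsequence
\[
\lim_{k\to\infty}E_{\alpha_k}(u_k,B_\sigma(x_1))=E(u_0,B_\sigma(x_1))+|B_\sigma(x_1)|+\sum_{j=1}^{n_0}\mu_j^2E(v^j).
\]
The \emph{energy identity} means that this holds with every $\mu_j=1$, at every blow-up point. For $n_0=1$ they consider also
\[
\nu^1=\liminf_{k\to\infty}(\lambda_k^1)^{-\sqrt{\alpha_k-1}}
\]
and show: if $\nu^1=1$, then $u_0(B_\sigma(x_1))\cup v^1(S^2)$ is connected; if $1<\nu^1<\infty$, the two sets are joined by a geodesic of length $\sqrt{E(v^1)/\pi}\,\log\nu^1$; if $\nu^1=\infty$, the neck contains at least one geodesic of infinite length. They also construct an example in which a neck contains at least one geodesic of infinite length. Its maps have bounded energy but lie in pairwise different homotopy classes of maps $S^2\to N$. This leads to the problem that they pose in \cite{LW}: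

\begin{quote}
\emph{Suppose that all $u_k$ belong to the same homotopy class and satisfy the energy identity. Do the necks consist of geodesics of finite length?}
\end{quote}

\noindent The hypothesis looks reasonable: a long neck can be produced by winding more and more often around something in $N$, and in a fixed class there seems to be no reason to wind. For global minimizers, with $\pi_1(N)$ finite and one bubble, the necks are indeed finite (Theorem~\ref{thm:B}). In general they are not.

\subsection{Results}
The \emph{radial curves} of a neck are the curves $r\mapsto u_k(x_k+r(\cos\theta,\sin\theta))$, $R\lambda_k\le r\le\delta$.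

\begin{theorem}\label{thm:A}
Let $N$ be any closed connected smooth manifold of dimension $n\ge3$ (for example $S^3$) and let $M=S^2$ be the round unit sphere. There are a metric $h$ on $N$, a sequence $\alpha_k\downarrow1$ and $\alpha_k$-harmonic maps $u_k:S^2\to(N,h)$ such that, after passing to a subsequence:
\begin{enumerate}
\item[(1)] all $u_k$ are null-homotopic, $E_{\alpha_k}(u_k)\to20\pi$, and each $u_k$ minimizes $E_{\alpha_k}$ among all $W^{1,2\alpha_k}$ maps into $N$ that are sufficiently $C^0$-close to it;
\item[(2)] the blow-up set is nonempty; at every blow-up point $n_0=1$ and $E(v^1)=8\pi$, and the energy identity holds with $\mu_1=1$;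
\item[(3)] at some blow-up point $\sqrt{\alpha_k-1}\,\log(1/\lambda_k)\to\infty$, that is, $\nu^1=\infty$. All radial curves of the neck have lengths tending to $\infty$. For every $\Lambda>0$ there are sub-annuli of the neck on which all radial curves, suitably parametrized, converge in $C^1$ (uniformly in the angle, along a subsequence) to a geodesic arc of $N$ of length $2\sqrt8\,\Lambda$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $M$ be any closed Riemann surface, let $\pi_1(N)$ be finite and let $\tilde N$ be the universal cover of $N$. Let $u_k$ be as in the Setting. Suppose that each $u_k$ minimizes $E_{\alpha_k}$ in its homotopy class and that at $x_1$ one has $n_0=1$ and the energy identity. Then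
\[
\limsup_{k\to\infty}\sqrt{\frac{E(v^1)}{\pi}}\;\sqrt{\alpha_k-1}\,\log\frac1{\lambda_k}\le\operatorname{diam}\tilde N ;
\]
in particular the neck has finite length.
\end{theorem}

Theorem~\ref{thm:A} answers the question in the negative.

\subsection{Length against energy: a model with one variable}\label{sec:model}
The following computation is heuristic, but it contains the numbers of both theorems. Put $a=\alpha-1$ and $T=\log(1/\lambda)$. Near a blow-up point imagine a bubble $v$ at scale $\lambda$, followed by a neck, which is conformally a cylinder $[0,T]\times S^1$ on which the map runs at constant speed along a curve of length $\ell$. The neck has Dirichlet energy $2\pi T(\ell/T)^2=2\pi\ell^2/T$. On the bubble $|\nabla u|\sim\lambda^{-1}$, so its $\alpha$-energy is about $\lambda^{-2a}E(v)=e^{2aT}E(v)\approx(1+2aT)E(v)$ when $aT$ is small. The excess over $E(v)$ is therefore about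
\[
f(T)=\frac{2\pi\ell^2}{T}+2aT\,E(v).
\]
A long neck makes the curve cheap; a short neck makes the bubble cheap. The minimum of $f$ is at
\[
\ell=\sqrt{E(v)/\pi}\;\sqrt a\,T,\qquad\text{with}\qquad f_{\min}=4aT\,E(v)=4\ell\sqrt{\pi aE(v)} .
\]
The first equation is the length formula above, because $\log\nu^1$ is the lower limit of $\sqrt a\,T$. The second shows that the energy identity controls $aT$, whereas the length is governed by $\sqrt a\,T$. With $T=a^{-3/4}$ the first tends to $0$ and the second to $\infty$: energy alone cannot bound the length. Moreover, if lengths $\ell_k\to\infty$ are imposed on the maps in some way, it is enough to choose $a_k$ \emph{afterwards}, so small that $\ell_k\sqrt{a_k}\to0$; then the energy identity should hold while the necks become infinite. Conversely, a map that is free to choose $\ell$ will choose the shortest available curve, which is the idea behind Theorem~\ref{thm:B}.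

\subsection{How to impose the length without changing the class}\label{sec:idea}
It remains to force a neck of length $\ell_k$ on null-homotopic maps. Take $n=3$. Thicken a round sphere $\Sigma$ in a coordinate ball of $N$ to a shell, and attach a solid handle to the outside of the shell, like the handle of a mug. The resulting domain $W$ is homotopy equivalent to $S^2\vee S^1$. Its infinite cyclic cover $\tilde W$ is a chain of shells containing lifts $\Sigma_j$, $j\in\mathbb Z$, of $\Sigma$ (Figure~\ref{fig:cover}). Consider maps $S^2\to W$ whose lifts cover $\Sigma_0$ and $\Sigma_k$ with degree one and every other $\Sigma_j$ with degree zero. Such a map has to run from $\Sigma_0$ to $\Sigma_k$, through about $k$ handles, although it is null-homotopic in the ball, hence in $N$. Two spheres are needed to pin down both ends of the curve; with one sphere nothing would have to travel. We minimize $E_\alpha$ in this class. Four things have to be arranged.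
\begin{itemize}
\item \emph{The minimizer must be a critical point in $N$}, although maps were confined to $W$. A metric that is a product near $\partial W$ gives a distance-nonincreasing retraction onto $W$, so leaving $W$ slightly does not help.
\item \emph{No energy may be lost.} A $2$-form that calibrates exactly $\Sigma$ shows $E\ge16\pi$ on the class. Since curves cost nothing in dimension two, the infimum is $16\pi$ for every $k$, and all limits are calibrated.
\item \emph{There must be one bubble per point.} Calibrated spheres have energy in $8\pi\mathbb N$, so at most two pieces occur; that both concentrate at one point is excluded by a balancing identity on the round sphere.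
\item \emph{The long connection must be in a neck, and be geodesic.} This is the neck analysis of Section~\ref{sec:neck}, which makes the model of Section~\ref{sec:model} rigorous.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) circle (0.26);
\draw[dashed] (0,0) circle (0.45);
\draw (41:0.8) arc (41:319:0.8);
\draw (20:0.8) arc (20:-20:0.8);
\draw (41:0.8) .. controls (2,1.5) and (2,-1.5) .. (319:0.8);
\draw (20:0.8) .. controls (1.4,0.7) and (1.4,-0.7) .. (-20:0.8);
\draw[very thick] (1.238,0) -- (1.651,0);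
\node at (1.87,0) {$\mathcal C$};
\node at (0,-1.15) {$W\supset\Sigma$ (dashed)};
\foreach \x in {4,5.7,7.4,9.1}{
\draw (\x,0) circle (0.26);
\draw[dashed] (\x,0) circle (0.38);
\draw ([shift={(14:0.5)}]\x,0) arc (14:166:0.5);
\draw ([shift={(194:0.5)}]\x,0) arc (194:346:0.5);
}
\foreach \x in {4,5.7,7.4}{
\draw (\x+0.485,0.12) -- (\x+1.215,0.12);
\draw (\x+0.485,-0.12) -- (\x+1.215,-0.12);
\draw[dotted,thick] (\x+0.85,0.32) -- (\x+0.85,-0.32);
}
\draw (3.515,0.12) -- (3.1,0.12);
\draw (3.515,-0.12) -- (3.1,-0.12);
\draw (9.585,0.12) -- (10,0.12);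
\draw (9.585,-0.12) -- (10,-0.12);
\draw[very thick] (4,0) circle (0.38);
\draw[very thick] (9.1,0) circle (0.38);
\draw[very thick] (4.38,0) -- (5.32,0) arc (180:0:0.38) -- (7.02,0) arc (180:0:0.38) -- (8.72,0);
\node at (2.8,0) {$\cdots$};
\node at (10.3,0) {$\cdots$};
\node at (4,-0.8) {$\Sigma_0$};
\node at (5.7,-0.8) {$\Sigma_1$};
\node at (7.4,-0.8) {$\Sigma_2$};
\node at (9.1,-0.8) {$\Sigma_3$};
\node at (6.55,-1.25) {$\tilde W$};
\end{tikzpicture}
\caption{Left: cross-section of the domain $W$ for $n=3$, a thickened sphere with a handle attached; the segment $\mathcal C$ cuts the handle. Right: the infinite cyclic cover $\tilde W$, a chain of copies of $W$ cut along $\mathcal C$ (dotted lines). Thick: the image of a lifted map that covers $\Sigma_0$ and $\Sigma_3$ once each (the case $k=3$) and joins them by a curve through the intermediate copies.}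
\label{fig:cover}
\end{figure}

\subsection{Conventions}
Throughout, $a=a_k=\alpha_k-1$, $e=|\nabla u|_g^2$ is the energy density in the metric $g$, $F=(1+e)^a$, and $C$ denotes constants independent of $k$. Riemannian targets are isometrically embedded in some $\mathbb R^K$ (Nash). Near a blow-up point we use oriented isothermal coordinates $x$ with $g=e^{2\psi}|dx|^2$, scaled so that $|\nabla(2\psi)|\le1$; $D_r(x)$ is a coordinate disc, and $B_\sigma=B_\sigma(x_1)$ is a small coordinate disc about $x_1$ whose closure contains no other blow-up point. For one bubble we write $x_k,\lambda_k,v$.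

As usual, two bubbles at one point are separated: $\lambda^1/\lambda^2+\lambda^2/\lambda^1+|x^1-x^2|/(\lambda^1+\lambda^2)\to\infty$. Hence the energies of the bubbles at a point add up to at most the energy concentrated there. Indeed, consider two bubbles, along a subsequence. If the scales are comparable, the discs $D_{R\lambda^i}(x^i)$ are eventually disjoint. If $\lambda^2/\lambda^1\to0$, then, seen at scale $\lambda^1$, the disc $D_{R\lambda^2}(x^2)$ either shrinks to a point or leaves every bounded set; in the first case remove from $D_{R\lambda^1}(x^1)$ a disc of small fixed radius at scale $\lambda^1$ about that point, which loses little of the energy of $v^1$. Doing this for all pairs gives pairwise disjoint domains, and the claim follows by lower semicontinuity of $E$ on each of them.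

We use three elementary inequalities, valid for $0<a\le\frac12$:
\begin{equation}\label{eq:elem}
(1+e)^\alpha\ge1+e,\qquad 0\le F-1\le2a\sqrt e,\qquad 0\le Fe-e\le(1+e)^\alpha-1-e .
\end{equation}
For the second, $b\mapsto((1+e)^b-1)/b$ is increasing by convexity of $b\mapsto(1+e)^b$, and at $b=\frac12$ it is at most $2\sqrt e$. For the third, $(1+e)^\alpha-1-e=(1+e)(F-1)=(Fe-e)+(F-1)$.

\section{The equation and small energy}

On a domain of the plane or of the cylinder $\mathbb R\times S^1$, let the metric be $\rho$ times the flat one, and let $\nabla,\Delta$ be flat. Then $e=\rho^{-1}|\nabla u|^2$ and $E_\alpha=\int\rho(1+\rho^{-1}|\nabla u|^2)^\alpha$. The Euler--Lagrange equation says that $\operatorname{div}(F\nabla u)=F\Delta u+\nabla F\cdot\nabla u$ is normal to $N$. As $\nabla F\cdot\nabla u$ is tangent to $N$, and the normal part of $\Delta u$ is given by the second fundamental form $\mathrm{II}$,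
\begin{equation}\label{eq:EL}
\Delta u=\mathrm{II}(u)(\nabla u,\nabla u)+\tau,\qquad \tau=-a\,\nabla\bigl[\log(\rho+|\nabla u|^2)-\log\rho\bigr]\cdot\nabla u .
\end{equation}
If $|\nabla\log\rho|\le3$, then $|\nabla\log(\rho+|\nabla u|^2)|\,|\nabla u|\le|\nabla\log\rho|\,|\nabla u|+2|\nabla^2u|$, so
\begin{equation}\label{eq:tau}
|\tau|\le6a\,(|\nabla u|+|\nabla^2u|).
\end{equation}
The bound on $\nabla\log\rho$ holds in our coordinates. It survives the rescaling $x\mapsto x_0+\lambda x$ with $\lambda\le1$, which replaces $\rho$ by $\lambda^2\rho(x_0+\lambda\,\cdot)$. It also holds in polar coordinates $x=x_0+e^s(\cos\theta,\sin\theta)$, $s\le0$, where $\rho=e^{2s+2\psi}$.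

\begin{lemma}\label{lem:eps}
There are $\varepsilon_0,a_0,C>0$, depending only on $N\subset\mathbb R^K$, such that if $u:B_1\to N$ is smooth and satisfies \eqref{eq:EL} and \eqref{eq:tau} with $a\le a_0$, and $\int_{B_1}|\nabla u|^2\le\varepsilon_0$, then
\[
\sup_{B_{1/2}}|\nabla u|+\|\nabla^2u\|_{L^4(B_{1/2})}\le C\|\nabla u\|_{L^2(B_1)} .
\]
\end{lemma}

\begin{proof}
Let $w$ be $u$ minus its mean over $B_1$; then $\|w\|_{L^p(B_1)}\le C_p\|\nabla u\|_{L^2(B_1)}$ for $p<\infty$. For a cutoff $\chi$,
\[
\Delta(\chi w)=\chi\,\mathrm{II}(u)(\nabla u,\nabla u)+\chi\tau+2\nabla\chi\cdot\nabla u+w\Delta\chi .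
\]
We use the Calder\'on--Zygmund inequality $\|\nabla^2f\|_p\le C_p\|\Delta f\|_p$ for compactly supported $f$, with $p\in\{\frac43,2,4\}$. Since $\chi\nabla^2u=\nabla^2(\chi w)-\nabla\chi\otimes\nabla w-\nabla w\otimes\nabla\chi-w\nabla^2\chi$, the term $\chi\tau$ contributes at most $Ca\|\nabla^2(\chi w)\|_p$ plus lower order terms. For $a\le a_0$ small the former is absorbed (all quantities are finite as $u$ is smooth), and we obtain
\begin{equation}\label{eq:CZ}
\|\nabla^2(\chi w)\|_p\le C\bigl(\|\chi|\nabla u|^2\|_p+\|\nabla u\|_{L^p(\operatorname{supp}\chi)}+\|\nabla u\|_{L^2(B_1)}\bigr).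
\end{equation}

\emph{$p=\frac43$.} Write $\chi\nabla u=\nabla(\chi w)-w\nabla\chi$. By H\"older and the Sobolev inequality $\|f\|_4\le C\|\nabla f\|_{4/3}$,
\[
\|\chi|\nabla u|^2\|_{4/3}\le\|\chi\nabla u\|_4\|\nabla u\|_2\le C\sqrt{\varepsilon_0}\,\bigl(\|\nabla^2(\chi w)\|_{4/3}+\|\nabla u\|_2\bigr).
\]
For $\varepsilon_0$ small this is absorbed in \eqref{eq:CZ}, so $\|\nabla u\|_4\le C\|\nabla u\|_{L^2(B_1)}$ on a smaller ball.

\emph{$p=2$.} With $\chi$ supported in that ball, $\|\chi|\nabla u|^2\|_2\le\|\nabla u\|_4^2\le C\|\nabla u\|_{L^2(B_1)}$, so \eqref{eq:CZ} bounds $\nabla^2u$ in $L^2$ and, by $W^{1,2}\subset L^8$, gives $\|\nabla u\|_8\le C\|\nabla u\|_{L^2(B_1)}$ on a smaller ball.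

\emph{$p=4$.} Now $\||\nabla u|^2\|_4=\|\nabla u\|_8^2\le C\|\nabla u\|_{L^2(B_1)}$, and \eqref{eq:CZ} together with $W^{1,4}\subset L^\infty$ gives the claim.
\end{proof}

Since $W^{2,4}\subset C^1$ compactly, maps with $a\to0$ converge (subsequentially) in $C^1$ wherever the energies on balls are at most $\varepsilon_0$. The limits are harmonic, because $\tau\to0$ in $L^4$.

\section{The neck of a single bubble}\label{sec:neck}

In this section $u_k$ is as in the Setting, $x_1$ is a blow-up point with $n_0=1$, $v=v^1$, and
\begin{equation}\label{eq:H}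
E_{\alpha_k}(u_k,B_\sigma)\longrightarrow E(u_0,B_\sigma)+|B_\sigma|+E(v).
\end{equation}

\begin{proposition}\label{prop:neck}
Under these hypotheses the following holds.
\begin{enumerate}
\item[(a)] $a\log(1/\lambda_k)\to0$, and $v_k:=u_k(x_k+\lambda_k\,\cdot)\to v$ in $C^1_{\mathrm{loc}}(\mathbb R^2)$. The neck energy $E(u_k,D_\delta(x_k)\setminus D_{R\lambda_k}(x_k))$ tends to $0$ as $k\to\infty$, then $R\to\infty$, $\delta\to0$.
\item[(b)] For fixed large $R$, small $\delta$ and $k\ge k_0(R,\delta)$, every radial curve of the neck has length at most $C(\sqrt a\log(1/\lambda_k)+1)$.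
\item[(c)] If $\sqrt a\log(1/\lambda_k)\to\infty$, then for every $\Lambda>0$ there are $s_k$ in the middle of the neck such that, in polar coordinates $x=x_k+e^s(\cos\theta,\sin\theta)$, the curves $t\mapsto u_k(s_k+t/\sqrt a,\theta)$, $|t|\le\Lambda$, converge (along a subsequence) in $C^1$, uniformly in $\theta$, to a geodesic of $N$ of speed $\sqrt{E(v)/\pi}$.
\end{enumerate}
\end{proposition}

The plan is as follows. On the cylinder, $u$ splits into its circle average and an angular part. The angular part decays exponentially from the ends of the neck, up to an error of size $a$ in $L^2$, by a convexity argument. This says nothing about the average. The average is controlled by a Pohozaev identity, whose right side $2aE(v)$ is the pull exerted by the bubble, and this fixes the speed $\sqrt{aE(v)/\pi}$ predicted by the model.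

\subsection{What the energy identity gives: proof of (a)}\label{sec:a}
Applying lower semicontinuity on disjoint regions at the two scales, $\liminf E(u_k,B_\sigma)\ge E(u_0,B_\sigma)+E(v)$. Since $(1+e)^\alpha-1-e\ge0$, hypothesis \eqref{eq:H} leaves no room:
\begin{equation}\label{eq:noloss}
E(u_k,B_\sigma)\to E(u_0,B_\sigma)+E(v),\qquad\int_{B_\sigma}\bigl[(1+e)^\alpha-1-e\bigr]\,dV\to0 .
\end{equation}
By the smooth convergence on $\overline{B_\sigma}\setminus\{x_1\}$, also $E(u_k,D_\delta(x_k))\to E(u_0,D_\delta(0))+E(v)$ for small $\delta$. Suppose that $v_k$ had a concentration point in $\mathbb R^2$, where energy at least $\varepsilon_0$ accumulates in arbitrarily small discs. Then $\liminf E(u_k,D_\delta(x_k))\ge E(v)+\varepsilon_0$, which is false when $E(u_0,D_\delta(0))<\varepsilon_0$. So there is none, and Lemma~\ref{lem:eps} gives $v_k\to v$ in $C^1_{\mathrm{loc}}(\mathbb R^2)$. The neck energy therefore tends to $E(u_0,D_\delta(0))+E(v)-E(v,D_R(0))$ as $k\to\infty$, which proves the statement on it. By monotonicity in $r$,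
\begin{equation}\label{eq:kappa}
\kappa_k(R,\delta):=\sup_{R\lambda_k\le r\le\delta}|E(u_k,D_r(x_k))-E(v)|\quad\text{satisfies}\quad\lim_{R\to\infty,\,\delta\to0}\ \limsup_{k\to\infty}\kappa_k(R,\delta)=0 .
\end{equation}

For the scale, choose a compact $Q\subset\mathbb R^2$ of positive measure on which $|\nabla v|>0$. On $x_k+\lambda_kQ$ we have $e\ge c\lambda_k^{-2}$ with some $c>0$ for large $k$, so
\[
(1+e)^\alpha-1-e=(1+e)(F-1)\ge e\,\bigl[(c\lambda_k^{-2})^a-1\bigr].
\]
As $\int_{x_k+\lambda_kQ}e\,dV\to\int_Q|\nabla v|^2>0$, \eqref{eq:noloss} gives $\limsup\lambda_k^{-2a}\le1$, that is, $a\log(1/\lambda_k)\to0$. \hfill$\square$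

\subsection{The neck as a cylinder}
Use the polar coordinates $(s,\theta)$ about $x_k$. The metric is $\rho(ds^2+d\theta^2)$ with $\rho=e^{2s+2\psi}$. For $s\le0$ we have $|\nabla\log\rho|\le3$ and $\rho_s=(2+O(e^s))\rho$ with $0\le\rho_s\le3\rho$. Fix $R\ge1$ large and $\delta\le e^{-2}$ small, and put
\[
S_1=\log(R\lambda_k),\quad S_2=\log\delta,\quad d(s)=\min(s-S_1,S_2-s),
\]
\[
I_s=[s-1,s+1]\times S^1,\qquad I'_s=[s-2,s+2]\times S^1 .
\]
Let $\eta$ be the energy of $u_k$ on $\{S_1-2\le s\le S_2+2\}$. By (a) it is as small as we need for $R$ large, $\delta$ small and $k$ large. Discs of radius $1$ about points of $I_s$ embed in $I_s'$, so Lemma~\ref{lem:eps}, after covering, gives for $s\in[S_1,S_2]$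
\begin{equation}\label{eq:sup}
\sup_{I_s}|\nabla u|+\|\nabla^2u\|_{L^4(I_s)}\le C\Bigl(\int_{I'_s}|\nabla u|^2\Bigr)^{1/2}\le C\sqrt\eta .
\end{equation}
On these $I_s$ we have $\rho\ge c\lambda_k^2$, hence $e\le C\lambda_k^{-2}$ and
\begin{equation}\label{eq:Fto1}
1\le F\le(1+C\lambda_k^{-2})^a\longrightarrow1\qquad\text{uniformly, by (a).}
\end{equation}

Let $\bar u(s)$ be the mean of $u(s,\cdot)$ over the circle and $w=u-\bar u$. Then $u_\theta=w_\theta$ and
\[
\int w\,d\theta=0,\qquad\int|w|^2\,d\theta\le\int|w_\theta|^2\,d\theta .
\]
Extend $\mathrm{II}$ to a smooth, compactly supported map from $\mathbb R^K$ to the bilinear maps $\mathbb R^K\times\mathbb R^K\to\mathbb R^K$. Replacing $u$ by $\bar u$ first in the base point and then in the arguments, we get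
\begin{equation}\label{eq:II}
\bigl|\mathrm{II}(u)(\nabla u,\nabla u)-\mathrm{II}(\bar u)(\bar u_s,\bar u_s)\bigr|\le C\bigl(|w||u_s|^2+|w_s|(|u_s|+|\bar u_s|)+|w_\theta|^2\bigr).
\end{equation}

\subsection{The angular part}

\begin{lemma}\label{lem:angular}
If $R$ is large, $\delta$ small and $k\ge k_0(R,\delta)$, then for $s\in[S_1,S_2]$ with $d(s)\ge1$
\begin{equation}\label{eq:angular}
\int_{I_s}|\nabla w|^2\le C\eta\,(e^{-3d(s)/2}+a^2).
\end{equation}
\end{lemma}

\begin{proof}
Let $Z=[s_1,s_2]\times S^1$ with $S_1\le s_1<s_2\le S_2$. Since $\Delta u-\Delta w=\bar u_{ss}$ depends only on $s$ and $\int w\,d\theta=0$,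
\[
\int_Z|\nabla w|^2=\Bigl[\int w\cdot w_s\,d\theta\Bigr]_{s_1}^{s_2}-\int_Zw\cdot\Delta u .
\]
For the same reason we may subtract $\mathrm{II}(\bar u)(\bar u_s,\bar u_s)$ from $\Delta u$ in the last integral. By \eqref{eq:sup} all first derivatives, and hence $|w|$, are at most $C\sqrt\eta$, so \eqref{eq:II} bounds the contribution of the second fundamental form by $C\sqrt\eta\int_Z|\nabla w|^2\le\frac18\int_Z|\nabla w|^2$. For the other term, by \eqref{eq:tau} and \eqref{eq:sup} summed over unit segments,
\[
\int_Z|w||\tau|\le\frac18\int_Z|w|^2+Ca^2\int_Z(|\nabla u|^2+|\nabla^2u|^2)\le\frac18\int_Z|\nabla w|^2+Ca^2\eta .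
\]
Now fix $s_0$ with $d(s_0)\ge1$, and for $t\le d(s_0)$ take $Z=\{|s-s_0|\le t\}$ and $\Phi(t)=\int_Z|\nabla w|^2$. As $|\int w\cdot w_s\,d\theta|\le\frac12\int|\nabla w|^2\,d\theta$ at each end, we obtain $\frac34\Phi\le\frac12\Phi'+Ca^2\eta$, or
\[
(e^{-3t/2}\Phi)'\ge-Ca^2\eta\,e^{-3t/2}.
\]
Integrate from $t=1$ to $t=d(s_0)$ and use $\Phi(d(s_0))\le\int|\nabla u|^2\le\eta$.
\end{proof}

\subsection{The radial part: a Pohozaev identity}

\begin{lemma}\label{lem:poho}
For $S_1\le s\le S_2$,
\begin{equation}\label{eq:poho}
\int F\bigl((1+2a)|u_s|^2-|u_\theta|^2\bigr)\,d\theta=2aE(v)(1+\vartheta),\qquad|\vartheta|\le C(\kappa_k(R,\delta)+\delta)+o_k(1).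
\end{equation}
Moreover $\vartheta\to0$ uniformly on all circles of radius $r\in[r_k,r_k']$, if $r_k/\lambda_k\to\infty$ and $r_k'\to0$.
\end{lemma}

\begin{proof}
Let $L=\rho(1+\rho^{-1}|\nabla u|^2)^\alpha$. Since $u_s$ is tangent to $N$, the Euler--Lagrange equation gives $u_s\cdot(\partial_sL_{u_s}+\partial_\theta L_{u_\theta})=0$, hence
\[
\partial_s(u_s\cdot L_{u_s}-L)=u_s\cdot\partial_sL_{u_s}-L_{u_\theta}\cdot u_{s\theta}-L_\rho\rho_s=-\partial_\theta(u_s\cdot L_{u_\theta})-L_\rho\rho_s .
\]
Here $L_{u_s}=2\alpha Fu_s$ and $L_\rho=(1+e)^\alpha-\alpha e(1+e)^a=F(1-ae)$, so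
\[
u_s\cdot L_{u_s}-L=F\bigl((1+2a)|u_s|^2-|u_\theta|^2-\rho\bigr).
\]
Integrate over $\theta$ and from $-\infty$ to $s$; at $-\infty$ the boundary term vanishes because $u_k$ is smooth at $x_k$. This gives
\[
\int F\bigl((1+2a)|u_s|^2-|u_\theta|^2-\rho\bigr)\,d\theta\Big|_s=\int_{-\infty}^s\!\int F\rho_s(ae-1)\,d\theta\,ds' .
\]
Move the term $\int F\rho\,d\theta$ to the right and subtract $\int\rho\,d\theta|_s=\iint\rho_s$, where double integrals are over $(-\infty,s]\times S^1$. The result is
\[
\int F\bigl((1+2a)|u_s|^2-|u_\theta|^2\bigr)\,d\theta=a\iint Fe\,\rho_s+\int(F-1)\rho\,d\theta-\iint(F-1)\rho_s .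
\]
Let $r=e^s$. By \eqref{eq:elem}, \eqref{eq:sup} and Cauchy--Schwarz, the last two terms are together at most
\[
2a\int\sqrt\rho\,|\nabla u|\,d\theta+6a\int_{D_r(x_k)}\sqrt e\,dV\le Car
\]
in absolute value. In the first term, $\rho_s\,ds\,d\theta=(2+O(r))\,dV$ on $D_r(x_k)$, and $\int_{D_r(x_k)}Fe\,dV=E(u_k,D_r(x_k))+o(1)$ by \eqref{eq:noloss} and the third inequality in \eqref{eq:elem}. With \eqref{eq:kappa} this proves \eqref{eq:poho}. For the last statement, apply the bound with arbitrary fixed $R,\delta$, which is allowed for large $k$, and let $R\to\infty$, $\delta\to0$.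
\end{proof}

\subsection{Length: proof of (b)}
By \eqref{eq:poho} and \eqref{eq:Fto1}, $\int|u_s|^2\,d\theta\le C(a+\int|u_\theta|^2\,d\theta)$ for $s\in[S_1,S_2]$. With Lemma~\ref{lem:angular} if $d(s)\ge1$, and trivially near the ends, $\int_{I_s}|\nabla u|^2\le C(a+\eta e^{-3d(s)/2})$. Covering $I_s'$ by two such segments (again with the trivial bound near the ends), \eqref{eq:sup} becomes
\begin{equation}\label{eq:grad}
\sup_\theta|\nabla u|(s,\theta)\le C\bigl(\sqrt a+\sqrt\eta\,e^{-3d(s)/4}\bigr)\qquad(S_1\le s\le S_2).
\end{equation}
A radial curve has length $\int_{S_1}^{S_2}|u_s|\,ds$. Integrating \eqref{eq:grad} and using $S_2-S_1\le\log(1/\lambda_k)$ gives (b). \hfill$\square$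

\subsection{Deep in the neck}
The next estimates are used for (c) and again for Theorem~\ref{thm:B}. Put
\[
S_1'=S_1+4\log(1/a),\qquad S_2'=S_2-4\log(1/a),\qquad J_k=[S_1',S_2'],
\]
and suppose that $S_2'-S_1'\to\infty$.

\begin{lemma}\label{lem:deep}
Uniformly for $s\in J_k$, $\vartheta\to0$, and on $I_s$
\begin{equation}\label{eq:deep}
|\nabla u|\le C\sqrt a,\quad\|\nabla^2u\|_{L^4(I_s)}\le C\sqrt a,\quad\int_{I_s}|\nabla w|^2\le Ca^2,\quad|w|+|\nabla w|\le Ca^{2/3}.
\end{equation}
\end{lemma}

\begin{proof}
On $I_s'$ we have $d\ge4\log(1/a)-2$, so $e^{-3d/4}\le Ca^3$. The first bound is \eqref{eq:grad}. The same bound on $I'_s$, inserted in \eqref{eq:sup}, gives the second; \eqref{eq:angular} gives the third. Since $d\to\infty$ uniformly on $J_k$, the circles in $J_k$ have radii $r$ with $r/\lambda_k\to\infty$ and $r\to0$ uniformly, and Lemma~\ref{lem:poho} gives $\vartheta\to0$.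

For the last bound we interpolate: for functions $f$ on $I_s$,
\[
\|f\|_{L^\infty}\le C\|f\|_{L^2}^{1/3}\|f\|_{W^{1,4}}^{2/3}.
\]
Indeed, let $m=\sup|f|>0$ and let $A=C\|f\|_{W^{1,4}}$ bound both $m$ and the $C^{1/2}$-seminorm of $f$. Then $|f|\ge m/2$ on the part in $I_s$ of a disc of radius $r=(m/2A)^2\le\frac14$ about a maximum point of $|f|$, so $\|f\|_{L^2}^2\ge cm^2r^2$, that is, $m^3\le C\|f\|_{L^2}A^2$. Apply this to $f=\nabla w$. Its $L^2$-norm is at most $Ca$. Its $W^{1,4}$-norm is at most $C\sqrt a$, because the first two bounds in \eqref{eq:deep} hold for $\bar u$, by averaging over circles, and hence for $w=u-\bar u$. So $|\nabla w|\le Ca^{1/3}a^{1/3}$. Finally, each component of $w$ has mean zero, hence a zero, on each circle, so $|w|\le C\sup_\theta|w_\theta|$.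
\end{proof}

\subsection{The limit geodesic: proof of (c)}
Assume $\sqrt a\log(1/\lambda_k)\to\infty$ and let $s_k=\frac12(S_1+S_2)$. As $\sqrt a\log(1/a)\to0$, the interval $\{|s-s_k|\le\Lambda/\sqrt a+2\}$ lies in $J_k$ for large $k$. Put $y_k(t)=\bar u(s_k+t/\sqrt a)$. By \eqref{eq:deep}, $|y_k'|\le C$. Since $\bar u_{ss}$ is the mean of $\Delta u$, \eqref{eq:EL}, \eqref{eq:II}, \eqref{eq:tau} and \eqref{eq:deep} give on each unit segment
\[
\int|\bar u_{ss}-\mathrm{II}(\bar u)(\bar u_s,\bar u_s)|\,ds\le C\bigl(a\cdot a+a\cdot\sqrt a+a^2+a\cdot\sqrt a\bigr)\le Ca^{3/2};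
\]
the four terms come from $|w||u_s|^2$, $|w_s|(|u_s|+|\bar u_s|)$, $|w_\theta|^2$ and $|\tau|$. Summing over the at most $C(\Lambda+1)/\sqrt a$ unit segments and rescaling,
\[
\int_{-\Lambda}^{\Lambda}|y_k''-\mathrm{II}(y_k)(y_k',y_k')|\,dt\le a^{-1/2}\cdot\frac{C(\Lambda+1)}{\sqrt a}\cdot a^{3/2}=C(\Lambda+1)\sqrt a\to0 .
\]
Since $\mathrm{II}(y_k)(y_k',y_k')$ is bounded, $|y_k'(t)-y_k'(t')|\le C|t-t'|+o(1)$, so a subsequence of $y_k$ converges in $C^1$ to a solution $y$ of $y''=\mathrm{II}(y)(y',y')$. Because $\operatorname{dist}(\bar u,N)\le\sup_\theta|w|\to0$, the curve $y$ lies in $N$; its second derivative is then normal to $N$, so $y$ is a geodesic. By \eqref{eq:deep}, $|w|\to0$ and $a^{-1/2}|w_s|\le Ca^{1/6}\to0$. So all radial curves converge in $C^1$ to $y$, uniformly in $\theta$.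

For the speed, integrate \eqref{eq:poho} over $[s-1,s+1]$. By \eqref{eq:Fto1} and \eqref{eq:deep},
\[
2\pi\int_{s-1}^{s+1}|\bar u_s|^2\,ds=4aE(v)(1+o(1))+O(a^2).
\]
Dividing by $4\pi a$, and using $C^1$ convergence, $|y'|^2=E(v)/\pi$. This completes the proof of Proposition~\ref{prop:neck}. \hfill$\square$

\section{The target}

\subsection{The domain $W$ and its cover}
Let $\Sigma=S^2\subset\mathbb R^3\subset\mathbb R^n$, and let $A\cong S^2\times\bar D^{n-2}(2r_0)$ be a closed tubular neighborhood of $\Sigma=S^2\times\{0\}$, with points written $(x,y)$. Attach to $A$, outside $A$, a $1$-handle $H\cong[0,1]\times D^{n-1}$ with two small disjoint feet on one component of $\partial A$ (the outer one if $n=3$), and round corners. This gives a compact domain $W\subset\mathbb R^n$ with smooth boundary. Put $W$, with a collar of $\partial W$, inside a coordinate ball of $N$; here $n\ge3$ is used. Let $\mathcal C=\{\frac12\}\times D^{n-1}$ be the cocore of the handle; $W\setminus\mathcal C$ is connected.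

\emph{A map $p:W\to S^2$.} There is a smooth $p$ with $p(x,y)=x$ for $|y|\le r_0$ and $p\equiv c$, a constant, near $\mathcal C$. To see this, start with $p(x,y)=x$ on $A$. The feet are contractible and are mapped into small discs of the path-connected $S^2$, so $p$ extends continuously over each half of $H$ by a homotopy to the constant $c$, equal to $c$ near $\mathcal C$. Then smooth $p$, keeping it fixed on $\{|y|\le r_0\}$ and near $\mathcal C$. Let $\omega$ be the area form of $S^2$ and $\Omega=p^*\omega$.

\emph{The cover.} Cut $W$ along $\mathcal C$ to get $\widehat W$, with boundary copies $\mathcal C^\pm$ of $\mathcal C$. Let $\tilde W=\bigcup_{j\in\mathbb Z}W_j$ with $W_j\cong\widehat W$, where $\mathcal C^+\subset W_j$ is glued to $\mathcal C^-\subset W_{j+1}$. This is a connected infinite cyclic covering of $W$. Let $\Sigma_j\subset W_j$ be the lift of $\Sigma$. Let $p_j:\tilde W\to S^2$ equal $p$ on $W_j$ and $c$ elsewhere; it is smooth because $p\equiv c$ near $\mathcal C$. Put $\Omega_j=p_j^*\omega$. Then $\Omega_j$ vanishes outside $W_j$, $\sum_j\Omega_j$ is the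 lift of $\Omega$, and $\deg(p_j|_{\Sigma_i})=\delta_{ij}$. So the forms $\Omega_j$ count how often a lifted map covers $\Sigma_j$.

\subsection{The metric}
The comass of a $2$-form at a point is its maximum on orthonormal pairs of vectors. We want a metric in which $\Omega$ has comass at most $1$, with equality exactly on $\Sigma$, and which is a product near $\partial W$.

Let $h_1$ be a metric near $W$ equal to $g_{S^2}+|dy|^2$ for $|y|\le r_0$ and to a product $dt^2+h_\partial$ on a bicollar $\partial W\times(-\epsilon,\epsilon)$ disjoint from $\{|y|\le r_0\}$, where $t\in(-\epsilon,\epsilon)$ and $W=\{t\le0\}$. Let $h=\phi^2h_1$, where $\phi$ is smooth, a function of $|y|$ for $|y|\le r_0$, with $\phi=1+|y|^2$ near $\Sigma$, $\phi>1$ off $\Sigma$, and $\phi\equiv\beta$ near $|y|=r_0$ and on all the rest, including the bicollar. Here $\beta$ is a constant with $\beta>1+\sup_W(\operatorname{comass}_{h_1}\Omega)^{1/2}$. The comass of $2$-forms scales by $\phi^{-2}$, and $\operatorname{comass}_{h_1}\Omega=1$ for $|y|\le r_0$. Hence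
\begin{equation}\label{eq:comass}
\operatorname{comass}_h\Omega\le1\ \text{on }W,\ \text{with equality exactly on }\Sigma,\ \text{and }\Sigma\text{ is a round unit sphere.}
\end{equation}
Extend $h$ to $N$, by a cutoff with an arbitrary metric away from $W$ and a smaller bicollar, still called $\{|t|<\epsilon\}$.

Put $W'=W\cup\{0\le t\le\epsilon/2\}$, a neighborhood of $W$, and let $\mathcal R:W'\to W$ be the identity on $W$ and $(y',t)\mapsto(y',\min(t,0))$ on the collar. As the collar metric is a product,
\begin{equation}\label{eq:retract}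
|\nabla(\mathcal R\circ z)|\le|\nabla z|\ \text{ a.e., for continuous Sobolev maps }z\text{ into }W'.
\end{equation}

Let $c_0>0$ be the infimum of the lengths of curves in $\widehat W$ from $\mathcal C^-$ to $\mathcal C^+$; it is positive because these are disjoint compact sets. A curve in $\tilde W$ from $W_i$ to $W_j$ contains, for each intermediate sheet, an arc crossing that sheet, so
\begin{equation}\label{eq:cross}
\text{every curve in }\tilde W\text{ from }W_i\text{ to }W_j\text{ has length at least }(|i-j|-1)c_0 .
\end{equation}

\subsection{Calibration}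
For $u:S^2\to W$ and an oriented orthonormal frame $e_1,e_2$ on $S^2$,
\begin{equation}\label{eq:calib}
|u^*\Omega(e_1,e_2)|\le\operatorname{comass}(\Omega)|_u\cdot|u_*e_1||u_*e_2|\le\operatorname{comass}(\Omega)|_u\cdot\tfrac12|\nabla u|^2\le\tfrac12|\nabla u|^2 .
\end{equation}
Similarly $|\tilde u^*\Omega_j(e_1,e_2)|\le\frac12|\nabla u|^2$ for a lift $\tilde u$ of $u$.

\begin{lemma}\label{lem:calibrated}
Let $v:S^2\to W$ be smooth and nonconstant with $|\nabla v|^2=2v^*\Omega(e_1,e_2)$ pointwise. Then $v(S^2)\subset\Sigma$, and $E(v)=8\pi\deg v$ with $\deg v\ge1$ an integer.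
\end{lemma}

\begin{proof}
Let $U=\{\nabla v\ne0\}\ne\emptyset$. At points of $U$, \eqref{eq:calib} forces $\operatorname{comass}(\Omega)=1$ at the image, so $v(\bar U)\subset\Sigma$ by \eqref{eq:comass}. On each component of $S^2\setminus\bar U$ the map is constant, and the boundary of the component meets $\bar U$. So $v(S^2)\subset\Sigma$. As $p$ is the identity on $\Sigma$, $E(v)=2\int v^*\Omega=2\int v^*\omega=8\pi\deg v>0$.
\end{proof}

\section{The maps}

For $k\ge1$ let $\mathcal A_k$ be the set of continuous $u:S^2\to W$ that have a lift $\tilde u:S^2\to\tilde W$ with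
\[
\deg(p_0\circ\tilde u)=\deg(p_k\circ\tilde u)=1,\qquad\deg(p_j\circ\tilde u)=0\quad\text{for }j\ne0,k .
\]
The lift is unique, because a deck translation by $m$ changes the pair $\{0,k\}$ into $\{m,k+m\}$. Uniformly close maps into the compact manifold with boundary $W$ are homotopic in $W$, and the homotopy lifts; so $\mathcal A_k$ is open and closed in $C^0(S^2,W)$. For smooth $u\in\mathcal A_k$ we have $\int u^*\Omega=\sum_j\int\tilde u^*\Omega_j=8\pi$, hence by \eqref{eq:calib}
\begin{equation}\label{eq:lower}
E(u)\ge16\pi .
\end{equation}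

\begin{lemma}\label{lem:test}
For every $k\ge1$ and $\varepsilon>0$ there is a Lipschitz map $z\in\mathcal A_k$ with $E(z)\le16\pi+\varepsilon$.
\end{lemma}

\begin{proof}
Use an oriented conformal coordinate $\zeta\in\mathbb C\cup\{\infty\}$ on $S^2$. First modify the identity $S^2\to\Sigma$ so that it is constant near a point: replace $\zeta$ by $\chi(|\zeta|)\zeta$, with $\chi=0$ for $|\zeta|\le\epsilon_1$, $\chi=1$ for $|\zeta|\ge2\epsilon_1$, and $\chi$ linear in between. The derivative of $\zeta\mapsto\chi(|\zeta|)\zeta$ is bounded independently of $\epsilon_1$, so this gives a Lipschitz map $b$ of degree $1$ and energy at most $8\pi+O(\epsilon_1^2)$, which is constant, equal to $q_*$, on $|\zeta|\le\epsilon_1$.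

Let $b_0,b_k$ be the lifts of $b$ to $\Sigma_0,\Sigma_k$, and let $\gamma:[0,1]\to\tilde W$ be a Lipschitz path from the lift of $q_*$ in $\Sigma_0$ to that in $\Sigma_k$. For $r_1\ll\epsilon_1$ put
\[
\tilde z=\begin{cases}b_0(\zeta),&|\zeta|\ge\epsilon_1,\\[2pt]\gamma\bigl(\log(\epsilon_1/|\zeta|)/\log(\epsilon_1/r_1)\bigr),&r_1\le|\zeta|\le\epsilon_1,\\[2pt]b_k(\epsilon_1r_1/\zeta),&|\zeta|\le r_1 .\end{cases}
\]
This is continuous and Lipschitz. The degree of a Lipschitz map $f:S^2\to S^2$ is $\frac1{4\pi}\int f^*\omega$. The middle part has its image in a curve and contributes nothing. The outer part contributes $1$ to $\deg(p_0\circ\tilde z)$ and $0$ to the other degrees. Since $\zeta\mapsto\epsilon_1r_1/\zeta$ is conformal and orientation preserving, the inner part contributes $1$ to $\deg(p_k\circ\tilde z)$ and $0$ to the other degrees. So the projection $z$ of $\tilde z$ lies in $\mathcal A_k$. By conformal invariance and a computation in polar coordinates for the middle part,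
\[
E(z)\le16\pi+O(\epsilon_1^2)+\frac{2\pi\operatorname{Lip}(\gamma)^2}{\log(\epsilon_1/r_1)} .
\]
Choose $\epsilon_1$ small and then $r_1$ small.
\end{proof}

So a long curve costs nothing in the limit $\alpha\to1$, whatever $k$ is. For fixed Lipschitz $z$ on the unit sphere, $E_\alpha(z)\to E(z)+4\pi$ as $\alpha\to1$. Hence, given the topological datum $k$, we can now choose $\alpha_k$ so close to $1$, and $\alpha_k\downarrow1$, that
\begin{equation}\label{eq:alphak}
\inf_{\mathcal A_k\cap W^{1,2\alpha_k}}E_{\alpha_k}\le20\pi+\tfrac1k .
\end{equation}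

\begin{proposition}\label{prop:maps}
The infimum in \eqref{eq:alphak} is attained by some $u_k\in\mathcal A_k$. The map $u_k$ minimizes $E_{\alpha_k}$ among all $W^{1,2\alpha_k}$ maps into $N$ that are sufficiently $C^0$-close to it. It is a smooth $\alpha_k$-harmonic map into $(N,h)$, null-homotopic in $N$, and
\begin{equation}\label{eq:bounds}
16\pi\le E(u_k)\le E_{\alpha_k}(u_k)-4\pi\le16\pi+\tfrac1k .
\end{equation}
Moreover, with nonnegative integrands,
\begin{equation}\label{eq:defect}
\int_{S^2}\bigl(|\nabla u_k|^2-2u_k^*\Omega(e_1,e_2)\bigr)dV\to0,\qquad\int_{S^2}\bigl[(1+e)^{\alpha_k}-1-e\bigr]dV\to0 .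
\end{equation}
\end{proposition}

\begin{proof}
A minimizing sequence is bounded in $W^{1,2\alpha_k}$, which embeds compactly in $C^0$. As the integrand of $E_{\alpha_k}$ is convex in $\nabla u$, the functional is weakly lower semicontinuous, and $\mathcal A_k$ is closed in $C^0$. So a minimizer $u_k\in\mathcal A_k$ exists.

Let $z:S^2\to N$ be a $W^{1,2\alpha_k}$ map $C^0$-close to $u_k$. Then $z$ maps into $W'$, and $\mathcal R\circ z$ is $C^0$-close to $\mathcal R\circ u_k=u_k$, so $\mathcal R\circ z\in\mathcal A_k$ by openness. By \eqref{eq:retract}, $E_{\alpha_k}(z)\ge E_{\alpha_k}(\mathcal R\circ z)\ge E_{\alpha_k}(u_k)$. Hence $u_k$ is a $C^0$-local minimizer in $N$, in particular a critical point of $E_{\alpha_k}$ on $W^{1,2\alpha_k}(S^2,N)$. Such critical points are smooth by the theorem of Sacks and Uhlenbeck \cite[Prop.~2.3]{SU}. The image lies in $W$, hence in a coordinate ball, so $u_k$ is null-homotopic in $N$.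

The first inequality in \eqref{eq:bounds} is \eqref{eq:lower}, the second follows from $(1+e)^\alpha\ge1+e$ and $|S^2|=4\pi$, the third is \eqref{eq:alphak}. The integrals in \eqref{eq:defect} are $E(u_k)-16\pi$ and $E_{\alpha_k}(u_k)-4\pi-E(u_k)$.
\end{proof}

This proves part (1) of Theorem~\ref{thm:A}. (Of course $u_k$ is far from a global minimizer in its class, which contains the constants.)

\section{One bubble at each blow-up point}

Pass to a subsequence as in the Setting, such that also $|\nabla u_k|^2\,dV\rightharpoonup|\nabla u_0|^2\,dV+\sum_im_i\delta_{x_i}$ as measures, where the sum is over the blow-up points $x_i$. By \eqref{eq:bounds},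
\begin{equation}\label{eq:sum}
E(u_0)+\sum_im_i=16\pi .
\end{equation}

\emph{Blow-up occurs.} The image of the lift $\tilde u_k$ meets $W_0$ and $W_k$, since $p_0\circ\tilde u_k$ and $p_k\circ\tilde u_k$ have nonzero degree and so are not constant. If there were no blow-up point, the maps would converge in $C^1$ on $S^2$ and be uniformly Lipschitz. Then any two points of $\tilde u_k(S^2)$ could be joined by a curve of bounded length, contradicting \eqref{eq:cross}.

\emph{Quantization.} Let $v$ be $u_0$ or a bubble. On compact sets away from finitely many points, $v$ is a $C^1$ limit of $u_k$ or of rescalings. The first integrand in \eqref{eq:defect}, as a $2$-form, is conformally invariant and nonnegative, so $|\nabla v|^2=2v^*\Omega(e_1,e_2)$ there. The map $v$ takes values in the closed set $W$ and extends smoothly to $S^2$, for $u_0$ by the removable singularity theorem for harmonic maps of finite energy. So the identity holds everywhere. By Lemma~\ref{lem:calibrated}, every bubble has values in $\Sigma$ and energy at least $8\pi$, and either $u_0$ is constant, or $u_0(S^2)\subset\Sigma$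 and $E(u_0)\ge8\pi$. Each blow-up point carries a bubble, so $m_i\ge8\pi$.

By \eqref{eq:sum} three cases remain. If $u_0$ is nonconstant, then $E(u_0)=8\pi$ and there is one blow-up point, with $m_1=8\pi$. If $u_0$ is constant, there are either two blow-up points with $m_1=m_2=8\pi$, or a single one at which all the energy $16\pi$ concentrates. In the last case there could be two bubbles at one point, and the analysis of Section~\ref{sec:neck} would not apply. Conformal invariance of $E$ gives no reason against it; the exponent $\alpha$, which breaks this invariance, does. Here we use that the metric of $M$ is round.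

\begin{lemma}[Balancing]\label{lem:balance}
It is impossible that $u_0$ is constant and there is only one blow-up point.
\end{lemma}

\begin{proof}
Let $x=(x^1,x^2,x^3)$ be the position vector on $S^2\subset\mathbb R^3$, and let $\varphi_t$ be the flow of $\nabla x^b$, which is conformal: $\varphi_t^*g=\rho_tg$. Put $\hat\rho_t=\rho_t\circ\varphi_t^{-1}$. By the change of variables $\varphi_t$,
\[
E_\alpha(u\circ\varphi_t)=\int(1+\hat\rho_te)^\alpha\hat\rho_t^{-1}\,dV .
\]
At $t=0$ we have $\hat\rho_0=1$ and $\partial_t\hat\rho_t=\operatorname{div}\nabla x^b=-2x^b$, so the derivative of the integrand is $[\alpha Fe-(1+e)^\alpha](-2x^b)=-2x^bF(ae-1)$. As $u_k$ is smooth and critical, $\int_{S^2}x\,F(ae-1)\,dV=0$. Since $\int x\,dV=0$, this can be written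
\[
\int x\,Fe\,dV=\frac1a\int x\,(F-1)\,dV .
\]
Suppose all energy concentrates at one point $p$. By \eqref{eq:defect} and \eqref{eq:elem}, $Fe-e\to0$ in $L^1$, so the left side tends to $16\pi p\ne0$. On the right, $0\le(F-1)/a\le2\sqrt e$. This tends to $0$ uniformly off any disc $B_r(p)$, and $\int_{B_r(p)}2\sqrt e\,dV\le C|B_r(p)|^{1/2}$. As $r$ is arbitrary, the right side tends to $0$, a contradiction.
\end{proof}

Hence exactly one of the following holds:
\begin{itemize}
\item[(I)] $u_0$ is nonconstant, $E(u_0)=8\pi$, and there is one blow-up point, with $m_1=8\pi$;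
\item[(II)] $u_0\equiv q$ is constant, and there are exactly two blow-up points, with $m_1=m_2=8\pi$.
\end{itemize}
In both cases every $m_i=8\pi$. The energies of the bubbles at $x_i$ add up to at most $m_i$, and each is at least $8\pi$. So there is exactly one bubble $v^{(i)}$ at $x_i$, and $E(v^{(i)})=8\pi=m_i$. By \eqref{eq:defect}, for small $\sigma$,
\[
\lim_kE_{\alpha_k}(u_k,B_\sigma(x_i))=|B_\sigma(x_i)|+\lim_kE(u_k,B_\sigma(x_i))=E(u_0,B_\sigma(x_i))+|B_\sigma(x_i)|+E(v^{(i)}).
\]
This is hypothesis \eqref{eq:H}. By Proposition~\ref{prop:neck}(a), $\lambda_k^{-2a}\to1$, so $\mu_1=1$, and the energy identity holds. This proves part (2) of Theorem~\ref{thm:A}.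

\section{The necks are infinite}

Let $(x_k^i,\lambda_k^i)$ be the bubble data at $x_i$. By Proposition~\ref{prop:neck}(a) fix $R$ large and $\delta$ small so that the total energy of the necks is less than $4\pi$ for large $k$, and Proposition~\ref{prop:neck}(b) applies. Outside the necks the lifts $\tilde u_k$ are located as follows, for large $k$.
\begin{itemize}
\item On $D_{R\lambda^i_k}(x^i_k)$ the map $u_k$ is uniformly close to the rescaled $v^{(i)}$, with values in $\Sigma$. So $\tilde u_k$ maps this disc into a small neighborhood of a single sphere $\Sigma_{b^i_k}$, contained in $W_{b^i_k}$.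
\item Let $O$ be the complement of the discs $D_\delta(x_k^i)$. It is connected, and $u_k\to u_0$ uniformly on it. In case (I), $\tilde u_k(O)$ lies in a small neighborhood of a single $\Sigma_{l_k}$, inside $W_{l_k}$. In case (II), $E(u_k,O)\to0$, and every point of $\tilde u_k(O)$ can be joined by a path of length less than $c_0/4$ to a single lift $\tilde q_k$ of $q$; choose $l_k$ with $\tilde q_k\in W_{l_k}$.
\end{itemize}

\emph{Claim.} In case (I), $\{l_k,b_k^1\}=\{0,k\}$. In case (II), $\{b_k^1,b_k^2\}=\{0,k\}$.

Indeed $\int\tilde u_k^*\Omega_0=4\pi$, and $\Omega_0$ vanishes on $W_j$ for $j\ne0$. If $0$ were not in the set, the discs $D_{R\lambda_k^i}(x_k^i)$ and, in case (I), $O$ would not contribute to this integral. There would remain the necks and, in case (II), $O$. By calibration their contribution is at most half of their energy, hence less than $2\pi+o(1)<4\pi$: a contradiction. The same argument for $\Omega_k$ shows that $k$ is in the set, and the set has at most two elements.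

A radial curve of the $i$-th neck joins a boundary point of $D_{R\lambda_k^i}(x_k^i)$ to a boundary point of $O$. In case (I), by the claim and \eqref{eq:cross}, its length is at least $(k-1)c_0$. In case (II) its length is at least $(|b_k^i-l_k|-1)c_0-c_0/4$. Since $|b_k^1-l_k|+|b_k^2-l_k|\ge k$, for at least one $i$ all radial curves have length at least $(\frac k2-2)c_0$; pass to a subsequence on which $i$ is fixed. In either case, at some blow-up point the lengths of all radial curves of the neck tend to $\infty$. Proposition~\ref{prop:neck}(b) then gives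
\[
\sqrt{\alpha_k-1}\,\log(1/\lambda_k)\to\infty,\qquad\text{i.e. }\nu^1=\infty .
\]
Finally, Proposition~\ref{prop:neck}(c) with $E(v)=8\pi$, that is, with speed $\sqrt8$, gives for every $\Lambda$ sub-annuli on which all radial curves converge to a geodesic arc of length $2\sqrt8\,\Lambda$. This proves part (3) and completes the proof of Theorem~\ref{thm:A}. \hfill$\square$

\section{Global minimizers: proof of Theorem~\ref{thm:B}}

In the model of Section~\ref{sec:model}, the two terms of $f$ are equal at the minimum. Hence a neck of logarithmic length $T$ stretched by its bubble carries the Dirichlet energy $2aT\,E(v)$. A global minimizer may replace the curve in its neck by a shorter one in the same relative homotopy class, at cost $2\pi\ell^2/T$. If $\pi_1(N)$ is finite, $\ell\le\operatorname{diam}\tilde N$ is always possible, and comparing gives $\frac{E(v)}{\pi}aT^2\le\ell^2$. We now carry this out.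

Let $\ell=\operatorname{diam}\tilde N$, finite since $\tilde N$ is compact. The hypotheses imply \eqref{eq:H}, so Section~\ref{sec:neck} applies, with fixed $R,\delta$. Pass to a subsequence along which $\sqrt a\log(1/\lambda_k)$ tends to its upper limit $\ell_\infty\in[0,\infty]$; we may assume $\ell_\infty>0$. With the notation of Lemma~\ref{lem:deep} put $T'=S_2'-S_1'$ and $Z'=J_k\times S^1$. Since $\log(1/a)=o(1/\sqrt a)$ and $\log(1/\lambda_k)\ge c/\sqrt a$, we have $T'/\log(1/\lambda_k)\to1$, and the lemma applies on $Z'$.

\emph{The competitor.} Let $\pi_N$ be the nearest point projection onto $N$, and let $z=u_k$ off $Z'$. On the end segment $S_1'\le s\le S_1'+1$ remove the angular part: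
\[
z=\pi_N\bigl(\bar u(S_1')+(1-(s-S_1'))\,w(S_1',\theta)\bigr),
\]
and symmetrically on $[S_2'-1,S_2']$. On the middle part let $z$ be a constant-speed path $c_k(s)$ from $\pi_N\bar u(S_1')$ to $\pi_N\bar u(S_2')$ of length at most $\ell$, homotopic rel endpoints to $s\mapsto\pi_N\bar u(s)$, $s\in J_k$. Such a path exists: lift the given path to the simply connected $\tilde N$, join its endpoints there by a shortest geodesic, and project.

\emph{It is homotopic to $u_k$.} Let $\sigma_1:J_k\to J_k$ be $S_1'$ on the first unit interval, $S_2'$ on the last, and affine in between. Let $\chi_1$ be $1$ at the ends of $J_k$, linear on the two unit intervals, and $0$ in the middle. Let $\sigma_t$, $\chi_t$ interpolate linearly from $\sigma_0=\mathrm{id}$, $\chi_0=1$. The family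
\[
\pi_N\bigl(\bar u(\sigma_t(s))+\chi_t(s)\,w(\sigma_t(s),\theta)\bigr)
\]
is well defined, because its argument differs from $u(\sigma_t(s),\theta)\in N$ by at most $|w|\le Ca^{2/3}$. It is a homotopy rel $\partial Z'$ that starts at $u_k$. Replacing the middle path of its end map by $c_k$ gives $z$. So $z$ is a Lipschitz map in the homotopy class of $u_k$, and by minimality
\begin{equation}\label{eq:compare}
E_{\alpha_k}(u_k,Z')\le E_{\alpha_k}(z,Z').
\end{equation}

\emph{Upper bound.} By Lemma~\ref{lem:deep}, $|\nabla z|\le C\sup(|w|+|w_\theta|)\le Ca^{2/3}$ on the end segments, so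
\[
\int_{Z'}|\nabla z|^2\le Ca^{4/3}+\frac{2\pi\ell^2}{T'-2} .
\]
By the mean value theorem $(1+\xi)^\alpha\le1+\alpha\xi(1+\xi)^a$ for $\xi\ge0$. On $Z'$ we have $|\nabla z|\le C$ and $\rho\ge c\lambda_k^2$, so $\xi=\rho^{-1}|\nabla z|^2\le C\lambda_k^{-2}$ and $(1+\xi)^a\to1$ uniformly by Proposition~\ref{prop:neck}(a). Hence
\[
E_{\alpha_k}(z,Z')\le|Z'|+(1+o(1))\Bigl(\frac{2\pi\ell^2}{T'-2}+Ca^{4/3}\Bigr).
\]

\emph{Lower bound.} By \eqref{eq:poho}, with $\vartheta\to0$ uniformly, and $F\to1$, we have $\int|u_s|^2\,d\theta\ge2aE(v)(1+o(1))$ on every circle of $Z'$. Together with $(1+e)^\alpha\ge1+e$,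
\[
E_{\alpha_k}(u_k,Z')\ge|Z'|+2aE(v)T'(1+o(1)).
\]

\emph{Conclusion.} Put $Y=\sqrt a\,T'$. Insert both bounds in \eqref{eq:compare} and multiply by $T'/2\pi$:
\[
\frac{E(v)}\pi\,Y^2(1+o(1))\le(1+o(1))\,\ell^2\,\frac{T'}{T'-2}+C\,a^{5/6}\,Y .
\]
Hence $Y$ is bounded, $\ell_\infty=\lim Y<\infty$, and $\sqrt{E(v)/\pi}\,\ell_\infty\le\ell$. By Proposition~\ref{prop:neck}(b) the neck has finite length. \hfill$\square$

\begin{remark}
The two theorems differ in the kind of minimality. In Theorem~\ref{thm:B} minimality is used once, for the competitor that replaces the path of the neck by a short one; this competitor need not be $C^0$-close to $u_k$. The maps of Theorem~\ref{thm:A} are minimizers with respect to $C^0$-small changes only. After the retraction onto $W$, such changes preserve the degrees of the lifts to $\tilde W$, and these degrees force the path to be long, although the class in $N$ retains no trace of them.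
\end{remark}

\begin{thebibliography}{9}
\bibitem{LW} Yuxiang Li, Youde Wang, \emph{A weak energy identity and the length of necks for a Sacks--Uhlenbeck $\alpha$-harmonic map sequence}, arXiv:0804.4404 (2008).
\bibitem{SU} Sacks and Uhlenbeck, Ann. of Math. \textbf{113} (1981).
\end{thebibliography}
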